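\title{Almost flat hypersurfaces without bilipschitz parameterizations}

\begin{abstract}
Call a hypersurface $M\subset\mathbf{R}^{n+1}$ $\epsilon$-flat if any two of its points are joined in $M$ by a curve of length at most $1+\epsilon$ times their distance, and if the volume of $M$ in every ball centered on $M$ agrees with that of a hyperplane up to a relative error $\epsilon$. We determine whether $\epsilon$-flatness with small $\epsilon$ forces a $(1+\eta)$-bilipschitz parameterization of $M$ by $\mathbf{R}^n$. The answer is yes for $n=1$ and no for every $n\ge2$. For $n\ge 2$, every $\epsilon>0$ and every $L\ge1$ there is a smooth compactly supported function whose graph is $\epsilon$-flat and has no $L$-bilipschitz parameterization, and there is a smooth function tending to $0$ at infinity whose graph is $\epsilon$-flat and has no bilipschitz parameterization at all. The graphs are sums of corrugations that are switched off on lattices of holes. The proof rests on a gap between two exponents: holes of relative size $\delta$ remove a fraction $\delta^n$ of the volume, but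 a curve can dodge them at a relative cost $\delta^{n+1}$ in length.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $n$ be a positive integer. We write $B(x,r)$ and $\overline B(x,r)$ for open and closed Euclidean balls, $\nu_n$ for the volume of the unit ball of $\mathbf{R}^n$, and $|E|$ for the $n$-dimensional volume of a subset $E$ of $\mathbf{R}^n$ or of a hypersurface in $\mathbf{R}^{n+1}$. A \emph{curve} is a continuous map $\gamma:[0,1]\to\mathbf{R}^m$, and the same letter denotes its image. Its length is the supremum of $\sum_i|\gamma(\tau_i)-\gamma(\tau_{i-1})|$ over all partitions $0=\tau_0<\dots<\tau_l=1$, and it is \emph{rectifiable} if its length is finite.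

\begin{definition}\label{def:flat}
Let $\epsilon>0$. A smooth embedded hypersurface $M\subset\mathbf{R}^{n+1}$ is \emph{$\epsilon$-flat} if
\begin{itemize}
\item[(F1)] any two points $X,Y\in M$ are joined by a rectifiable curve in $M$ of length at most $(1+\epsilon)|X-Y|$;
\item[(F2)] for every $X\in M$ and every $r>0$,
\[
\Bigl|\frac{|B(X,r)\cap M|}{\nu_nr^n}-1\Bigr|\le\epsilon .
\]
\end{itemize}
For $L\ge1$, an \emph{$L$-bilipschitz parameterization} of $M$ is a bijection $h:\mathbf{R}^n\to M$ with $L^{-1}|x-y|\le|h(x)-h(y)|\le L|x-y|$ for all $x,y\in\mathbf{R}^n$.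
\end{definition}

Condition (F1) says that distances measured inside $M$ nearly agree with distances in $\mathbf{R}^{n+1}$, and (F2) says that $M$ has nearly the volume of a hyperplane at every point and every scale. Both are invariant under rigid motions and dilations, and a hyperplane satisfies both with no error. The following question comes from Semmes \cite{Semmes}.

\medskip
\noindent\textbf{Question.} \emph{Fix $n$. Is it true that for every $\eta>0$ there is an $\epsilon>0$ such that every $\epsilon$-flat hypersurface in $\mathbf{R}^{n+1}$ has a $(1+\eta)$-bilipschitz parameterization?}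
\medskip

Here $M$ is assumed a priori to be smooth, embedded and well behaved at infinity, for instance asymptotic to a hyperplane, but $\epsilon$ may not depend on these assumptions in a quantitative way.

The question asks for the converse of an easy implication. Let $h$ be a $(1+\eta)$-bilipschitz parameterization of $M$. The image under $h$ of the segment from $x$ to $y$ has length at most $(1+\eta)|x-y|\le(1+\eta)^2|h(x)-h(y)|$. Moreover
\[
h\bigl(B(x,r/(1+\eta))\bigr)\subset B(h(x),r)\cap M\subset h\bigl(B(x,(1+\eta)r)\bigr),
\]
and an $L$-Lipschitz map multiplies $n$-dimensional volume by at most $L^n$; applied to $h$ and to $h^{-1}$, this puts the ratio in (F2) between $(1+\eta)^{-2n}$ and $(1+\eta)^{2n}$. So $M$ is $\epsilon$-flat with $\epsilon=(1+\eta)^{2n}-1$. The simplest examples are graphs of small slope. For $v:\mathbf{R}^n\to\mathbf{R}$ put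
\[
G_v(x)=(x,v(x)).
\]
If $|\nabla v|\le a$, then $|x-y|\le|G_v(x)-G_v(y)|\le\sqrt{1+a^2}\,|x-y|$, so the graph of $v$ is $\epsilon$-flat with $\epsilon=(1+a^2)^n-1$.

Lengths and volumes are the two quantities that an almost isometric map must almost preserve, and $\epsilon$-flatness controls both everywhere and at all scales. One would therefore guess that the answer is yes, and for curves it is. There are two reasons for doubt. Condition (F1) asks for one short curve between two points and (F2) is an average, so neither forbids steep slopes on a set of small volume. And the a priori assumptions put no bound on the number of scales at which $M$ oscillates, so that small errors can add up. In dimension $n\ge2$ these two effects combine to a counterexample.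

\begin{theorem}\label{thm:A}
Let $0<\epsilon\le1/4$ and let $M\subset\mathbf{R}^2$ be a smooth embedded $\epsilon$-flat curve. Then parameterization by arclength is a $(1+\epsilon)$-bilipschitz bijection $\mathbf{R}\to M$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge2$. For every $\epsilon>0$ and every $L\ge1$ there is $V\in C_c^\infty(\mathbf{R}^n)$ whose graph $M\subset\mathbf{R}^{n+1}$ is $\epsilon$-flat and has no $L$-bilipschitz parameterization.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $n\ge2$. For every $\epsilon>0$ there is $v\in C^\infty(\mathbf{R}^n)$ with $v(x)\to0$ as $|x|\to\infty$ whose graph is $\epsilon$-flat and has no $L$-bilipschitz parameterization for any $L<\infty$.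
\end{theorem}

For $n=1$ the answer to the question is therefore yes, with $\epsilon=\min(\eta,1/4)$. For $n\ge2$ it is no, and it fails for every $\eta>0$: take $L=1+\eta$ in Theorem~\ref{thm:B}. The hypersurface of Theorem~\ref{thm:B} coincides with a hyperplane outside a compact set, so the a priori assumptions hold in a strong form. It does have the bilipschitz parameterization $G_V$, with constant $\sqrt{1+K^2}$ where $K=16L^2+4$ is the bound for $|\nabla V|$ proved in Lemma~\ref{lem:bounds}; the point is that flatness gives no bound for the best constant. For the same reason the function in Theorem~\ref{thm:C} must have unbounded gradient.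

The idea of forcing a rectifiable curve inside the image of a ``carpet'' on which the metric is large is inspired by C.~Bishop's work on $A_1$ weights and quasiconformal Jacobians. Nothing from that work is used, and the proof below is self-contained.

Section~\ref{sec:curves} treats curves, and Section~\ref{sec:idea} shows the mechanism of the counterexample in the plane. The two tools, a flatness criterion for graphs and a lemma on dodging separated balls, are proved in Sections~\ref{sec:criterion} and~\ref{sec:dodge}. Sections~\ref{sec:construction}--\ref{sec:noparam} construct $V$ and prove Theorem~\ref{thm:B}, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}. We write $\langle f\rangle_B=|B|^{-1}\int_Bf$ for averages, $\|\cdot\|_\infty$ for supremum norms (of the operator norm, for Hessians), and $e_1$ for the first basis vector. The \emph{lift} of a curve $x(\cdot)$ in $\mathbf{R}^n$ to the graph of $v$ is the curve $G_v\circ x$.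

\section{Curves}\label{sec:curves}

The following fact is used here and again in Section~\ref{sec:construction}: a curve that moves back and forth along a fixed path is at least as long as the part of the path that it crosses.

\begin{lemma}\label{lem:cross}
Let $J\subset\mathbf{R}$ be an interval, let $\Gamma:J\to\mathbf{R}^m$ be $C^1$, and let $u:[0,1]\to J$ be continuous with $u(0)\le s<t\le u(1)$. Then $\Gamma\circ u$ has length at least $\int_s^t|\Gamma'|$.
\end{lemma}

\begin{proof}
Let $s=t_0<\dots<t_l=t$ and let $\tau_i$ be the first time at which $u=t_i$; it exists by the intermediate value theorem. Since $u(0)\le t_{i-1}<t_i=u(\tau_i)$, the value $t_{i-1}$ is taken before time $\tau_i$, so $\tau_{i-1}<\tau_i$. Hence the length of $\Gamma\circ u$ is at least $\sum_i|\Gamma(t_i)-\Gamma(t_{i-1})|$. The supremum of these sums is the length $\int_s^t|\Gamma'|$ of $\Gamma$ on $[s,t]$.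
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By (F1), $M$ is connected, so it is diffeomorphic to a circle or to an open interval. If $M$ were compact, its length would be finite and $|B(X,r)\cap M|/(2r)$ would tend to $0$ as $r\to\infty$, against (F2). So there is a unit speed parameterization $h:(a,b)\to M$ with $-\infty\le a<b\le\infty$, and $h$ is a homeomorphism onto $M$ because $M$ is embedded.

Unit speed gives $|h(s)-h(t)|\le|s-t|$. A curve $\gamma$ in $M$ from $h(s)$ to $h(t)$, $s<t$, equals $h\circ u$ with $u=h^{-1}\circ\gamma$ continuous, so its length is at least $t-s$ by Lemma~\ref{lem:cross}. With (F1) this gives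
\begin{equation}\label{eq:chordarc}
|s-t|\le(1+\epsilon)|h(s)-h(t)| .
\end{equation}

It remains to show that $(a,b)=\mathbf{R}$. Suppose $b<\infty$; the case $a>-\infty$ follows by reversing the orientation. Fix $r>0$ and $s<b$. By \eqref{eq:chordarc}, every point of $B(h(s),r)\cap M$ has its parameter in $(s-(1+\epsilon)r,\,b)$, so $|B(h(s),r)\cap M|\le(1+\epsilon)r+(b-s)$. By (F2), with $\nu_1=2$, the left side is at least $2(1-\epsilon)r$. Letting $s\to b$ gives $1+\epsilon\ge2-2\epsilon$, that is $\epsilon\ge1/3$, a contradiction.
\end{proof}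

The estimate \eqref{eq:chordarc} uses only (F1). Condition (F2) serves to exclude ends: an open segment satisfies (F1) for every $\epsilon$ but is bounded, so it is not a bilipschitz image of $\mathbf{R}$. From now on $n\ge2$.

\section{The mechanism in the plane}\label{sec:idea}

This section is a guide and takes $n=2$. It contains three short computations; the rest of the paper makes them uniform.

\subsection*{Corrugations add in mean square}
Let
\begin{equation}\label{eq:phi}
\varphi(t)=\frac{\sin 2\pi t}{\sqrt2\,\pi},\qquad\text{so that}\qquad|\varphi|\le1,\qquad|\varphi'|\le\sqrt2,\qquad\varphi'(t)^2=1+\cos4\pi t .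
\end{equation}
The corrugation $g(t)=\sigma\lambda\,\varphi(t/\lambda)$ has height at most $\sigma\lambda$, and its slope has mean square $\sigma^2$ over a period, whatever the wavelength $\lambda$. Two corrugations with $\lambda_2\ll\lambda_1$ have almost orthogonal slopes: on an interval $I$, integration by parts gives
\[
\Bigl|\int_Ig_1'g_2'\Bigr|\le\sigma_2\lambda_2\bigl(2\|g_1'\|_\infty+|I|\,\|g_1''\|_\infty\bigr),
\]
which tends to $0$ with $\lambda_2$. So $F_N=g_1+\dots+g_N$, with rapidly decreasing wavelengths, is uniformly small while its slope has mean square about $\sigma_1^2+\dots+\sigma_N^2$. If each $\sigma_k$ is small but $\sum\sigma_k^2=\infty$, each corrugation is harmless at its own scale and the sum is steep. We shall arrange that $\int_{1/4}^{3/4}|F_N'|$ is large. Then, by Lemma~\ref{lem:cross}, every curve on the graph of $F_N(x_1)$ that crosses the strip $\frac14\le x_1\le\frac34$ is long. This is an obstruction to a parameterization with a given constant, but it also destroys (F1).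

\subsection*{Holes restore flatness}
Switch off the $k$th corrugation \emph{and all later ones} on the discs of radius $\delta_kr_k$ centered on the lattice $r_k\mathbf{Z}^2$. These holes occupy the fraction $\mu_k=\pi\delta_k^2$ of the plane. If $r_k$ decreases fast, the hole patterns are nearly independent and the $j$th corrugation is active on a fraction close to $p_j=\prod_{i\le j}(1-\mu_i)$. The slope of the resulting function $V$ has mean square about $\sum_j\sigma_j^2p_j$. Couple the amplitude to the holes by $\sigma_j^2=\kappa^2\delta_j^2=\kappa^2\mu_j/\pi$ with $\kappa$ small. Since $\mu_jp_j\le\mu_jp_{j-1}=p_{j-1}-p_j$, the sum telescopes: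
\[
\sum_{j=1}^N\sigma_j^2p_j\le\frac{\kappa^2}{\pi}(p_0-p_N)\le\frac{\kappa^2}{\pi},
\]
for any number of stages, although $\sum\sigma_j^2=\infty$ as soon as $\sum\delta_j^2=\infty$. The same computation, started at a later index, applies at each smaller scale. So the graph of $V$ is flat on average at all scales, while on the \emph{carpet}, the complement of all holes, $V=F_N(x_1)$ and lifts of crossing curves are still long.

\subsection*{Holes can be dodged cheaply}
Suppose that $h$ is an $L$-bilipschitz parameterization of the graph of $V$, and let $f=h^{-1}\circ G_V$. The segment from $f(0)$ to $f(e_1)$ has length of order $L$. If we can deform it, at most doubling its length, so that it avoids the images under $f$ of all holes, then its preimage is a crossing curve in the carpet whose lift, the image under $h$ of the deformed segment, has length of order $L^2$ only. This contradicts the steepness of $F_N$.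

To see what avoidance costs, take $f$ equal to the identity, one generation of discs of radius $\delta r$ centered on $r\mathbf{Z}^2$ with $\delta\le\frac1{16}$, and a horizontal unit segment at a random height. (Here one could pick a height between two rows; for a general $f$ we know only that the centers are separated, and the average count is all that survives.) The segment meets a row of discs with probability $2\delta$ and then meets about $1/r$ discs, so it has about $2\delta/r$ hits on average. Walking around the boundary of a disc that is hit through its center costs $(\pi-2)\delta r$. This method bounds the relative cost by a multiple of $\delta^2$, and $\prod_k(1+C\delta_k^2)$ diverges for exactly the reason that made $F_N$ steep. A detour that starts early is cheaper. Leave the segment at distance $\rho=r/8$ before the center, go straight to the point at height $w=2\delta r\le\rho$ above the center, and return symmetrically. This tent passes at distance $\rho w/\sqrt{\rho^2+w^2}\ge w/\sqrt2>\delta r$ from the center and costs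
\[
2\sqrt{\rho^2+w^2}-2\rho\le\frac{w^2}{\rho}=32\,\delta^2r .
\]
The relative cost is now about $(2\delta/r)\cdot32\delta^2r=64\delta^3$. With $\delta_k=(k+k_0)^{-1/2}$ we have $\sum\delta_k^2=\infty$, while $\sum\delta_k^3$ is as small as we like. In dimension $n$ the exponents $2$ and $3$ become $n$ and $n+1$.

\section{A flatness criterion for graphs}\label{sec:criterion}

We need a criterion that allows steep slopes on small sets. At a point $x$ and a scale $r$ it compares $v$ with an affine function of slope $A$, uniformly for the values and in mean square for the gradient. This is enough for (F2). For (F1) there is a further difficulty: the straight segment from $x$ to $y$ may run inside the small set where $v$ is steep. We replace it by a parallel segment, shifted by a vector $z$ chosen by averaging over a ball $B(0,s)$. Reaching the shifted segment costs up to $s$ times the maximal slope, so $s$ must be small compared with $r$ divided by that slope, and the mean square bound is needed on balls of this small radius too.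

\begin{definition}\label{def:control}
Let $C_0\ge1$ and $\kappa>0$. A function $v\in C^\infty(\mathbf{R}^n)$ is \emph{$(C_0,\kappa)$-controlled at $(x,r)$} if there are $A\in\mathbf{R}^n$ and $s>0$ such that
\begin{itemize}
\item[(a)] $|v(y)-v(x)-A\cdot(y-x)|\le C_0\kappa r$ whenever $|y-x|\le2r$;
\item[(b)] $\langle|\nabla v-A|^2\rangle_B\le C_0\kappa^2$ for $B=B(x,2r)$ and for $B=B(y,s)$ with $|y-x|\le r$;
\item[(c)] $s\,\bigl(1+\sup_{B(x,2r)}|\nabla v|^2\bigr)^{1/2}\le\kappa r$.
\end{itemize}
\end{definition}

By (c), $s\le\kappa r$. So for $\kappa\le\frac12$ all balls in (b) lie in $B(x,2r)$, and the property depends only on the restriction of $v$ to $\overline B(x,2r)$. It persists when $C_0$ is increased.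

\begin{lemma}\label{lem:criterion}
Let $C_0\ge1$ and $0<\kappa\le1/(2C_0)$. If $v\in C^\infty(\mathbf{R}^n)$ is $(C_0,\kappa)$-controlled at every $(x,r)\in\mathbf{R}^n\times(0,\infty)$, then the graph $M$ of $v$ is $\epsilon$-flat with $\epsilon=(n+2)2^nC_0\kappa$.
\end{lemma}

\begin{proof}
Put $\beta=C_0\kappa$, so that $\kappa\le\beta\le\frac12$. Once $(x,r)$ is fixed, $A$ and $s$ are as in Definition~\ref{def:control} and $b=\nabla v-A$. In both parts the error is expanded to second order in $b$: the linear term integrates to boundary values, which (a) controls, and the quadratic term is controlled by (b).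

\emph{Volumes.} Let $X=G_v(x)$, $r>0$, $w(y)=v(x+y)-v(x)$, and
\[
\Omega=\{y:|y|^2+w(y)^2<r^2\},\qquad\mathcal E_t=\{y:|y|^2+(A\cdot y)^2<t^2\}.
\]
Then $B(X,r)\cap M$ is the part of the graph over $x+\Omega$, and its volume is $\int_{x+\Omega}\sqrt{1+|\nabla v|^2}$. The ellipsoid $\mathcal E_t\subset B(0,t)$ is defined by the matrix $I+AA^{T}$ of determinant $1+|A|^2$, so $|\mathcal E_t|=\nu_nt^n/\sqrt{1+|A|^2}$. By (a), the points $(y,w(y))$ and $(y,A\cdot y)$ of $\mathbf{R}^{n+1}$ are at distance at most $\beta r$ when $|y|\le2r$, and the triangle inequality gives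
\begin{equation}\label{eq:sandwich}
\mathcal E_{(1-\beta)r}\subset\Omega\subset\mathcal E_{(1+\beta)r}.
\end{equation}
The function $\xi\mapsto\sqrt{1+|\xi|^2}$ has gradient $\xi/\sqrt{1+|\xi|^2}$ and Hessian $(1+|\xi|^2)^{-1/2}\bigl(I-\xi\xi^T/(1+|\xi|^2)\bigr)$, which lies between $0$ and $I$. Taylor's formula gives
\[
\Bigl|\sqrt{1+|A+b|^2}-\sqrt{1+|A|^2}-\frac{A\cdot b}{\sqrt{1+|A|^2}}\Bigr|\le\tfrac12|b|^2 .
\]
Integrate over $x+\mathcal E_t$ with $t=(1\pm\beta)r\le\frac32r$:
\[
\Bigl|\int_{x+\mathcal E_t}\sqrt{1+|\nabla v|^2}-\nu_nt^n\Bigr|\le\Bigl|\int_{x+\mathcal E_t}b\Bigr|+\frac12\int_{B(x,2r)}|b|^2 .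
\]
Since $b(x+y)$ is the gradient of $w(y)-A\cdot y$, the divergence theorem and (a) bound the first term by $\beta r$ times the area of $\partial\mathcal E_t$. This area is at most $n\nu_n(2r)^{n-1}$, the area of $\partial B(0,2r)$: the nearest point projection onto the convex set $\overline{\mathcal E_t}$ is $1$-Lipschitz, and it maps $\partial B(0,2r)$ onto $\partial\mathcal E_t$ because each outer normal ray meets that sphere. By (b) the second term is at most $\frac12\beta\kappa\,\nu_n(2r)^n$. Finally $|(1\pm\beta)^n-1|\le n(\frac32)^{n-1}\beta$ by the mean value theorem. With \eqref{eq:sandwich},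
\[
\Bigl|\frac{|B(X,r)\cap M|}{\nu_nr^n}-1\Bigr|\le n(\tfrac32)^{n-1}\beta+n2^{n-1}\beta+2^{n-1}\beta\kappa\le(n+1)2^n\beta .
\]

\emph{Curves.} Let $X=G_v(x)\ne Y=G_v(y)$, $r=|X-Y|$ and $D=y-x$, so that $0<|D|\le r$. For $z\in B(0,s)$ consider the lift of the polygon with vertices $x$, $x+z$, $y+z$, $y$. The polygon lies in $B(x,2r)$ because $s\le r/2$, so by (c) the lifts of its first and last sides have length at most $\kappa r$ each. Put
\[
\alpha=A\cdot D,\qquad H=\sqrt{|D|^2+\alpha^2}>0,\qquad b_z(\tau)=b(x+z+\tau D)\cdot D .
\]
The lift of the middle side has velocity $(D,\alpha+b_z(\tau))$, of squared norm $H^2+2\alpha b_z+b_z^2$. The inequality $\sqrt{H^2+q}\le H+q/(2H)$, valid for $q\ge-H^2$, and $|\alpha|\le H$ bound its length by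
\[
H+\Bigl|\int_0^1b_z\,d\tau\Bigr|+\frac1{2H}\int_0^1b_z^2\,d\tau .
\]
We estimate the three terms. First, $r=|(D,v(y)-v(x))|$ and $H=|(D,\alpha)|$, so (a) gives $|H-r|\le\beta r$, and in particular $H\ge r/2$. Second,
\[
\int_0^1b_z\,d\tau=\bigl[v(y+z)-v(x)-A\cdot(y+z-x)\bigr]-\bigl[v(x+z)-v(x)-A\cdot z\bigr],
\]
which is at most $2\beta r$ in absolute value by (a). Third, $b_z(\tau)^2\le r^2|b(x+z+\tau D)|^2$, so by Fubini's theorem and (b) the average of $\int_0^1b_z^2\,d\tau$ over $z\in B(0,s)$ is at most $r^2\int_0^1\langle|b|^2\rangle_{B(x+\tau D,s)}\,d\tau\le\beta\kappa r^2$. Choose $z$ for which $\int_0^1b_z^2\,d\tau$ does not exceed its average. The lifted polygon then has length at most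
\[
2\kappa r+(1+\beta)r+2\beta r+\beta\kappa r\le(1+6\beta)r .
\]
Both $6$ and $(n+1)2^n$ are at most $(n+2)2^n$.
\end{proof}

\section{Dodging separated balls}\label{sec:dodge}

The next lemma is the general form of the tent computation of Section~\ref{sec:idea}. It is applied in the domain of $h$, where we know nothing about the images of the lattice points except their separation, and to a curve that has already been deformed at earlier stages.

\begin{lemma}\label{lem:dodge}
Let $n\ge2$, $d>0$ and $0<a\le d/32$. Let $\mathcal C\subset\mathbf{R}^n$ be a finite set whose distinct points are at distance at least $d$, and let $\gamma$ be a rectifiable curve of length $\ell\ge2a$. Then there are $z\in B(0,d)$ and a curve $\tilde\gamma$ such that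
\begin{itemize}
\item[(i)] $\tilde\gamma(0)=\gamma(0)+z$ and $\tilde\gamma(1)=\gamma(1)+z$;
\item[(ii)] $\tilde\gamma$ is at distance greater than $2a$ from every point of $\mathcal C$;
\item[(iii)] every point of $\tilde\gamma$ is within $2d$ of $\gamma$;
\item[(iv)] $\tilde\gamma$ has length at most $\bigl(1+512\cdot12^n(a/d)^{n+1}\bigr)\ell$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $\rho=d/8$, so that $4a\le\rho$ and the balls $\overline B(c,\rho)$, $c\in\mathcal C$, are disjoint. Say that a curve \emph{hits} $c\in\mathcal C$ if it meets $\overline B(c,2a)$.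

\emph{The translation.} The curve $\gamma$ itself may hit a point of $\mathcal C$ after every stretch of length $d$, which is too often. A random translate does better. Let $z$ be uniformly distributed in $B(0,d)$, and let $\mathcal N$ be the set of points within distance $2a$ of $\gamma$. Marking points on $\gamma$ at arclength $0,2a,4a,\dots$, we get at most $\ell/(2a)+1\le\ell/a$ points such that every point of $\gamma$ is within $2a$ of one of them. The closed balls of radius $4a$ about them cover $\mathcal N$, so $|\mathcal N|\le\nu_n(4a)^n\ell/a$. The curve $\gamma+z$ hits $c$ if and only if $c-z\in\mathcal N$. Hence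
\[
\int_{B(0,d)}\#\{\text{hits of }\gamma+z\}\,dz=\sum_{c\in\mathcal C}|\mathcal N\cap B(c,d)|=\int_{\mathcal N}\#\{c:|c-y|<d\}\,dy\le3^n|\mathcal N|,
\]
because the balls $B(c,d/2)$ with $|c-y|<d$ are disjoint and lie in $B(y,3d/2)$. Dividing by $\nu_nd^n$, the expected number of hits is at most $12^n(a/d)^n\ell/a$. By Markov's inequality (a nonnegative random variable exceeds four times a bound for its mean with probability at most $\frac14$), the bound
\begin{equation}\label{eq:hits}
\#\{\text{hits of }\gamma+z\}\le4\cdot12^n(a/d)^n\,\ell/a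
\end{equation}
fails with probability at most $\frac14$.

A tent needs room on both sides, so we also want the endpoints of $\gamma+z$ outside $\bigcup_c\overline B(c,\rho)$. Fix a point $y$. If $y+z\in\overline B(c,\rho)$, then $|c-y|<9d/8$; the balls $B(c,d/2)$ about such $c$ are disjoint and lie in $B(y,13d/8)$, so there are at most $(13/4)^n$ of them, and each event has probability at most $(\rho/d)^n=8^{-n}$. So $y+z\in\bigcup_c\overline B(c,\rho)$ has probability at most $(13/32)^n\le(13/32)^2<\frac14$. The three bad events have total probability less than $1$, and we fix $z$ that avoids them.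

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (0,0) circle (3);
\filldraw[fill=gray!25] (0,0) circle (1);
\draw[thick] (-4.3,1.3) -- (165:3) -- (85:2) -- (5:3) -- (4.3,0.6);
\draw[dashed] (165:3) .. controls (-1.8,0.3) and (-1,0.2) .. (-0.3,0.45) .. controls (0.6,0.8) and (1.6,-0.4) .. (5:3);
\fill (0,0) circle (1.5pt) node[below] {$c$};
\fill (-0.3,0.45) circle (1.5pt) node[above] {$\zeta$};
\fill (85:2) circle (1.5pt) node[above] {$\omega$};
\fill (165:3) circle (1.5pt) node[below left] {$\rho\xi$};
\fill (5:3) circle (1.5pt) node[below right] {$\rho\xi'$};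
\end{tikzpicture}
\caption{One detour, with the center $c$ at the origin. The dashed arc enters the ball of radius $\rho$ at $\rho\xi$, meets the shaded ball of radius $2a$ at $\zeta$, and leaves at $\rho\xi'$. It is replaced by two segments through the point $\omega$ at distance $4a$ from $c$ on the bisector of $\xi$ and $\xi'$. They miss the shaded ball and add at most $16a^2/\rho$ to the length.}
\label{fig:tent}
\end{figure}

\emph{One detour.} Consider a rectifiable curve with endpoints outside $\overline B(c,\rho)$ that hits $c$, and take $c$ as the origin (Figure~\ref{fig:tent}). Its first and last points in $\overline B(0,\rho)$ lie on the boundary sphere; write them as $\rho\xi$ and $\rho\xi'$ with $|\xi|=|\xi'|=1$. The arc between them passes through a point $\zeta$ with $|\zeta|\le2a$. Since $|\rho\xi-\zeta|\ge\xi\cdot(\rho\xi-\zeta)=\rho-\xi\cdot\zeta$, and the same holds for $\xi'$, this arc has length at least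
\begin{equation}\label{eq:oldarc}
2\rho-(\xi+\xi')\cdot\zeta\ge2\rho-2a|\xi+\xi'| .
\end{equation}
So the old arc can be shorter than $2\rho$ by a term of first order in $a$, and the apex of the tent must be placed so that the new arc saves at least as much. Let $e=(\xi+\xi')/|\xi+\xi'|$ if $\xi'\ne-\xi$, and let $e$ be any unit vector orthogonal to $\xi$ if $\xi'=-\xi$; such a vector exists because $n\ge2$. In both cases $(\xi+\xi')\cdot e=|\xi+\xi'|$ and $\xi\cdot e=\xi'\cdot e\ge0$, since in the first case both products equal $(1+\xi\cdot\xi')/|\xi+\xi'|$. Put $\omega=4ae$ and replace the arc by the segments $[\rho\xi,\omega]$ and $[\omega,\rho\xi']$, which lie in $\overline B(0,\rho)$.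

The new arc avoids $\overline B(0,2a)$: as $\xi\cdot\omega\ge0$ and $\rho\ge4a=|\omega|$, for $0\le t\le1$
\[
|(1-t)\rho\xi+t\omega|^2\ge16a^2\bigl((1-t)^2+t^2\bigr)\ge8a^2>(2a)^2,
\]
and the same holds with $\xi'$ in place of $\xi$. The rest of the curve lies outside $B(0,\rho)$, so the new curve does not hit $c$. From $|\rho\xi-\omega|^2=\rho^2-2\rho\,\xi\cdot\omega+16a^2$ and $\sqrt{\rho^2+q}\le\rho+q/(2\rho)$ we get $|\rho\xi-\omega|\le\rho-\xi\cdot\omega+8a^2/\rho$. Adding the same bound for $\xi'$, the new arc has length at most $2\rho-4a|\xi+\xi'|+16a^2/\rho$. By \eqref{eq:oldarc} the length has increased by at most $16a^2/\rho=128a^2/d$.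

\emph{All detours.} Start from $\gamma+z$ and go through the points of $\mathcal C$ that it hits, one after another, making a detour at $c$ if the current curve still hits $c$. A detour keeps the endpoints, deletes an arc, and inserts an arc inside $\overline B(c,\rho)$, which is disjoint from the balls $\overline B(c',\rho)\supset\overline B(c',2a)$ with $c'\ne c$. So no detour creates a hit, the final curve $\tilde\gamma$ has no hits, and (i), (ii) hold. The entry point of the detour at $c$ lies in $\overline B(c,\rho)$, hence not on an arc inserted earlier, hence on $\gamma+z$. Therefore each point of $\tilde\gamma$ is within $2\rho$ of $\gamma+z$ and within $2\rho+d\le2d$ of $\gamma$, which is (iii). By \eqref{eq:hits} the total increase in length is at most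
\[
4\cdot12^n\Bigl(\frac ad\Bigr)^n\frac\ell a\cdot\frac{128a^2}{d}=512\cdot12^n\Bigl(\frac ad\Bigr)^{n+1}\ell .\qedhere
\]
\end{proof}

\begin{remark}
This lemma is the only place where $n\ge2$ is used in the proofs of Theorems~\ref{thm:B} and~\ref{thm:C}. It is false for $n=1$: if a point $c\in\mathcal C$ lies between the endpoints of $\gamma$, at distance more than $d$ from both, then every curve satisfying (i) passes through $c$.
\end{remark}

\section{The corrugated graph}\label{sec:construction}

Fix $L\ge1$ and $0<\kappa\le\frac12$.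

\subsection*{Constants}
One point of the sketch needs care. The images of the holes under $f=h^{-1}\circ G_V$ have a size that depends on the maximal slope of $V$; this size decides how small the $\delta_k$ must be, and the $\delta_k$ decide the number $N$ of stages. The slope must therefore be bounded independently of $N$, and since $\sum\sigma_k=\infty$ this is not automatic. We obtain the bound by a cap: a new corrugation is added only where the slope built so far is less than a fixed level $\Lambda$. Put
\[
\Lambda=16L^2+2,\qquad K=\Lambda+2,\qquad K_1=L\sqrt{1+K^2},\qquad R_0=4L^2+3 .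
\]
The short curve of Section~\ref{sec:noparam} will have length at most $4L^2$. The level $\Lambda$ satisfies $(\Lambda-1)/4>4L^2$, the ball $B(0,R_0)$ will contain that curve with room to spare, $K$ will bound $|\nabla V|$, and $K_1$ will be a Lipschitz constant for $f$. For $k\ge1$ let
\[
\delta_k=(k+k_0)^{-1/n},\qquad\sigma_k=\kappa\,\delta_k^{n/2},
\]
where $k_0\ge1$ is so large that
\begin{equation}\label{eq:delta}
2K_1L\delta_k\le\tfrac1{32}\quad(k\ge1),\qquad512\cdot12^n\sum_{k\ge1}(2K_1L\delta_k)^{n+1}\le\log2 .
\end{equation}
This is possible because $\sum_k\delta_k^{n+1}\le\int_{k_0}^\infty t^{-1-1/n}\,dt=nk_0^{-1/n}$. We have $\delta_k\le\frac1{64}$, $\sigma_k\le\kappa$, and $\sum_k\sigma_k^2=\kappa^2\sum_k(k+k_0)^{-1}=\infty$.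

\subsection*{Profiles}
Let $\varphi$ be as in \eqref{eq:phi}. The cap is a function $m\in C^\infty(\mathbf{R},[0,1])$ with $m=1$ on $[-(\Lambda-1),\Lambda-1]$ and $m=0$ outside $(-\Lambda,\Lambda)$. Let $\psi_0\in C_c^\infty(\mathbf{R}^n,[0,1])$ equal $1$ on $B(0,R_0)$. For the holes, fix $\theta\in C^\infty(\mathbf{R},[0,1])$ with $\theta=0$ on $(-\infty,1]$ and $\theta=1$ on $[2,\infty)$, and put
\[
\Psi_k(x)=\theta\bigl(\operatorname{dist}(x,\mathbf{Z}^n)/\delta_k\bigr).
\]
Since $2\delta_k<\frac12$, the balls $\overline B(c,2\delta_k)$, $c\in\mathbf{Z}^n$, are disjoint and $\operatorname{dist}(x,\mathbf{Z}^n)=|x-c|$ near each of them. So $\Psi_k$ is smooth and $\mathbf{Z}^n$-periodic, vanishes on each $B(c,\delta_k)$, and equals $1$ outside $\bigcup_cB(c,2\delta_k)$. Write the mean of $\Psi_k^2$ over a period cube as $1-\mu_k$. Then $\nu_n\delta_k^n\le\mu_k\le1$, and hence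
\begin{equation}\label{eq:coupling}
\sigma_k^2\le\kappa^2\mu_k/\nu_n .
\end{equation}

The near independence of different scales will come from writing the fast factor of a product as a divergence. If $B$ is a ball of radius $t$, $\Phi$ is a smooth function and $Y$ a smooth vector field on $\mathbf{R}^n$, then $\Phi\operatorname{div}Y=\operatorname{div}(\Phi Y)-\nabla\Phi\cdot Y$, and the divergence theorem, with $|\partial B|/|B|=n/t$, gives
\begin{equation}\label{eq:ibp}
\bigl|\langle\Phi\operatorname{div}Y\rangle_B\bigr|\le\|Y\|_\infty\bigl(n\|\Phi\|_\infty/t+\|\nabla\Phi\|_\infty\bigr).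
\end{equation}
The function $\Psi_k^2-(1-\mu_k)$ is smooth, periodic and of mean zero. Its Fourier coefficients decay faster than any power, and dividing the coefficient at $\xi\in\mathbf{Z}^n\setminus\{0\}$ by $-4\pi^2|\xi|^2$ gives a smooth periodic $U_k$ with $\Delta U_k=\Psi_k^2-(1-\mu_k)$. Put $Y_k=\nabla U_k$, so that
\begin{equation}\label{eq:div}
\Psi_k^2-(1-\mu_k)=\operatorname{div}Y_k .
\end{equation}

\subsection*{Stages}
Let $F_0=0$ on $\mathbf{R}$, $v_0=0$ on $\mathbf{R}^n$, $T_1=\infty$ and $I=[\frac14,\frac34]$. At stage $k\ge1$ we choose three lengths, in this order. Each condition involves finite norms of objects already defined and holds for all small values of the length being chosen.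

\emph{The scale $T_k$, below which $v_{k-1}$ looks affine.} If $k\ge2$, choose $T_k$ with
\begin{itemize}
\item[(T)] $0<T_k<\min(1,T_{k-1})$ and $8T_k\|D^2v_{k-1}\|_\infty\le\kappa$,
\end{itemize}
and put $s_k=\kappa T_k/(1+K)$. This is the smallest radius of a ball on which stage $k$ will have to be averaged.

\emph{The spacing $r_k$ of the holes.} For $1\le i\le j$ let $P_{i,j}=\prod_{l=i+1}^j\psi_l^2$, with $P_{i,i}=1$. Choose $r_k>0$ with
\begin{itemize}
\item[(R1)] $r_k\le2^{-k}/100$, and $r_k\le2^{-k}\delta_{k-1}r_{k-1}$ if $k\ge2$;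
\item[(R2)] $r_k\|Y_k\|_\infty\bigl(n/s_k+\|\nabla P_{i,k-1}\|_\infty\bigr)\le2^{-k}$ for $1\le i<k$,
\end{itemize}
and put $\psi_k(x)=\Psi_k(x/r_k)$ and $\chi_k=\psi_0\psi_1\cdots\psi_k$.

\emph{The wavelength $\lambda_k$.} For $\lambda_k>0$ put
\[
g_k(t)=\sigma_k\lambda_k\,m\bigl(F_{k-1}'(t)\bigr)\varphi(t/\lambda_k),\qquad F_k=F_{k-1}+g_k,
\]
\[
u_k(x)=\chi_k(x)g_k(x_1),\qquad v_k=v_{k-1}+u_k,
\]
and choose $\lambda_k$ so small that
\begin{itemize}
\item[(L1)] $\lambda_k\le2^{-k}\min(T_k,1/L)$;
\item[(L2)] $\lambda_k\|\nabla\chi_k\|_\infty\le2^{-k}$;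
\item[(L3)] $\lambda_k\|m'\|_\infty\|F_{k-1}''\|_\infty\le\frac14$;
\item[(L4)] $\lambda_k\bigl(n\|\Phi\|_\infty/s_k+\|\nabla\Phi\|_\infty\bigr)\le4^{-k}\kappa$ for $\Phi=\chi_i\chi_k\,g_i'(x_1)$, $1\le i<k$;
\item[(L5)] $\int_I(F_k')^2\ge\int_I(F_{k-1}')^2+\sigma_k^2\bigl(\int_Im(F_{k-1}')^2-\frac18\bigr)$.
\end{itemize}
By induction all derivatives of $F_k$ are bounded on $\mathbf{R}$ and $v_k\in C_c^\infty(\mathbf{R}^n)$, so the norms above are finite. Only (L5) needs an argument. Expand $\int_I(F_k')^2=\int_I(F_{k-1}')^2+2\int_IF_{k-1}'g_k'+\int_I(g_k')^2$. Integration by parts and $|g_k|\le\sigma_k\lambda_k$ show that the middle term is $O(\lambda_k)$, with a constant depending on the earlier stages. In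
\begin{equation}\label{eq:gprime}
g_k'=\sigma_k\,m(F_{k-1}')\,\varphi'(t/\lambda_k)+\sigma_k\lambda_k\,m'(F_{k-1}')F_{k-1}''\,\varphi(t/\lambda_k)
\end{equation}
the second term is uniformly $O(\lambda_k)$, so by \eqref{eq:phi}
\[
\int_I(g_k')^2=\sigma_k^2\int_Im(F_{k-1}')^2+\sigma_k^2\int_Im(F_{k-1}')^2\cos(4\pi t/\lambda_k)\,dt+O(\lambda_k),
\]
and one more integration by parts shows that the integral with the cosine is $O(\lambda_k)$. So (L5) holds once the errors are below $\sigma_k^2/8$.

\begin{lemma}\label{lem:bounds}
For all $k\ge1$: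
\begin{itemize}
\item[(1)] $|g_k|\le\sigma_k\lambda_k$, $|g_k'|\le2\sigma_k$, $|g_k(x_1)\nabla\chi_k(x)|\le2^{-k}\kappa$, and $|\nabla u_k|\le3\kappa$;
\item[(2)] $|F_k'|\le\Lambda+1$;
\item[(3)] $|\nabla v_k|\le K$;
\item[(4)] $|v_k|\le\kappa/L$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) By \eqref{eq:gprime} and (L3), $|g_k'|\le(\sqrt2+\frac14)\sigma_k\le2\sigma_k$. The third bound follows from the first and (L2), and the last from
\begin{equation}\label{eq:gradu}
\nabla u_k=\chi_k\,g_k'(x_1)\,e_1+g_k(x_1)\nabla\chi_k .
\end{equation}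

(2) We use induction. Where $|F_{k-1}'|\ge\Lambda$, both $m$ and $m'$ vanish at $F_{k-1}'$, so $F_k'=F_{k-1}'$ by \eqref{eq:gprime}. Elsewhere $|F_k'|\le\Lambda+2\sigma_k\le\Lambda+1$, because $\sigma_k\le\kappa\le\frac12$.

(3) The cap bounds the partial sums $F_j'$, and the cutoffs decrease: $1\ge\chi_1\ge\chi_2\ge\dots\ge0$. Summation by parts, with $g_j'=F_j'-F_{j-1}'$ and $F_0=0$, gives
\[
\sum_{j\le k}\chi_jg_j'=\sum_{j<k}(\chi_j-\chi_{j+1})F_j'+\chi_kF_k' .
\]
The coefficients are nonnegative with sum $\chi_1\le1$, so this is at most $\Lambda+1$ in absolute value by (2). The remaining terms of \eqref{eq:gradu} add up to at most $\sum_j2^{-j}\kappa\le1$.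

(4) By (L1), $|v_k|\le\sum_j\sigma_j\lambda_j\le\sum_j2^{-j}\kappa/L$.
\end{proof}

\subsection*{Stopping, and the carpet}
As long as the cap is inactive on much of $I$, each stage adds a definite amount to $\int_I(F_k')^2$. This integral is bounded, so the cap must be reached.

\begin{lemma}\label{lem:stop}
There is $N\ge1$ with $\int_I|F_N'|>4L^2$.
\end{lemma}

\begin{proof}
Let $I_k=\{t\in I:|F_k'(t)|\le\Lambda-1\}$, so that $I_0=I$ has length $\frac12$. Suppose $|I_k|>\frac14$ for all $k\ge1$. Since $m(F_k')=1$ on $I_k$, (L5) gives $\int_I(F_k')^2\ge\frac18\sum_{j\le k}\sigma_j^2\to\infty$, against Lemma~\ref{lem:bounds}(2). So $|I_N|\le\frac14$ for some $N\ge1$, and $\int_I|F_N'|\ge(\Lambda-1)|I\setminus I_N|\ge\frac14(16L^2+1)$.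
\end{proof}

Fix such an $N$ and define
\[
V=v_N,\qquad\mathcal K=B(0,R_0)\setminus\bigcup_{k=1}^N\ \bigcup_{c\in r_k\mathbf{Z}^n}\overline B(c,2\delta_kr_k).
\]
The set $\mathcal K$ is the carpet.

\begin{lemma}\label{lem:carpet}
Let $x:[0,1]\to\mathcal K$ be a curve whose first coordinate satisfies $x_1(0)\le\frac14$ and $x_1(1)\ge\frac34$. Then its lift $G_V\circ x$ has length greater than $4L^2$.
\end{lemma}

\begin{proof}
On $\mathcal K$ we have $\psi_0=\dots=\psi_N=1$, so $V(x)=\sum_{k\le N}g_k(x_1)=F_N(x_1)$. The lift is at least as long as its last coordinate $F_N\circ x_1$, viewed as a curve in $\mathbf{R}$, and Lemmas~\ref{lem:cross} and~\ref{lem:stop} bound the length of the latter from below by $\int_I|F_N'|>4L^2$.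
\end{proof}

\section{Flatness of the graph}\label{sec:flat}

\begin{proposition}\label{prop:control}
Let $C_0=48(1+1/\nu_n)$. For every $L\ge1$ and $0<\kappa\le\frac12$, the function $V$ is $(C_0,\kappa)$-controlled at every $(x,r)$. If $r\ge1$, this holds with $A=0$.
\end{proposition}

\begin{proof}
Fix $x$ and $r$, and let $k$ be the largest index in $\{1,\dots,N\}$ with $r<T_k$. If $k<N$, then $r\ge T_{k+1}$. Split
\[
V=v_{k-1}+u_k+S,\qquad S=\sum_{k<j\le N}u_j .
\]
At scale $r$ the coarse part $v_{k-1}$ is almost affine, the single term $u_k$ has small slope everywhere, and the fine part $S$ oscillates on scales far below $r$ and has to be averaged. Take $A=\nabla v_{k-1}(x)$ and $s=\kappa r/(1+K)$. If $r\ge1$, then $k=1$ by (T) and $A=0$. Condition (c) holds by Lemma~\ref{lem:bounds}(3), since $\sqrt{1+K^2}\le1+K$. By (T), or trivially if $k=1$,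
\begin{equation}\label{eq:coarse}
2r\|D^2v_{k-1}\|_\infty\le\kappa .
\end{equation}

\emph{Condition (a).} Let $|y-x|\le2r$. Taylor's formula and \eqref{eq:coarse} give $|v_{k-1}(y)-v_{k-1}(x)-A\cdot(y-x)|\le2r^2\|D^2v_{k-1}\|_\infty\le\kappa r$. Lemma~\ref{lem:bounds}(1) gives $|u_k(y)-u_k(x)|\le6\kappa r$. If $k=N$, then $S=0$; otherwise (L1) gives $|S|\le\sum_{j>k}\kappa2^{-j}T_j\le\kappa T_{k+1}\le\kappa r$, so $|S(y)-S(x)|\le2\kappa r$. The total is at most $9\kappa r\le C_0\kappa r$.

\emph{Condition (b).} Let $B$ be one of the balls in (b) and $t\ge s$ its radius. On $B\subset B(x,2r)$ we have $|\nabla v_{k-1}-A|\le\kappa$ by \eqref{eq:coarse} and $|\nabla u_k|\le3\kappa$. We claim that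
\begin{equation}\label{eq:S}
\langle|\nabla S|^2\rangle_B\le(6+16/\nu_n)\kappa^2 .
\end{equation}
Then $\langle|\nabla V-A|^2\rangle_B\le3\bigl(1+9+6+16/\nu_n\bigr)\kappa^2=C_0\kappa^2$, as required.

To prove \eqref{eq:S} we may assume $k<N$. Then $t\ge\kappa T_{k+1}/(1+K)=s_{k+1}$, so $t\ge s_j$ for all $j>k$. All sums below are over indices in $(k,N]$. By \eqref{eq:gradu}, $\nabla S=We_1+\sum_jg_j\nabla\chi_j$ with $W=\sum_j\chi_jg_j'(x_1)$, and the second sum has norm at most $\kappa$. The function $W$ is not pointwise small: on the carpet it equals $(F_N'-F_k')(x_1)$. We expand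
\[
\langle W^2\rangle_B=\sum_j\langle\chi_j^2(g_j')^2\rangle_B+2\sum_{i<j}\langle\chi_i\chi_jg_i'g_j'\rangle_B .
\]

\emph{Cross terms.} For $i<j$ the fast factor is $g_j'(x_1)=\operatorname{div}(g_j(x_1)e_1)$. Apply \eqref{eq:ibp} with $\Phi=\chi_i\chi_jg_i'(x_1)$ and $Y=g_j(x_1)e_1$. Since $\|Y\|_\infty\le\kappa\lambda_j$ and $t\ge s_j$, condition (L4) at stage $j$ bounds the term by $4^{-j}\kappa^2$. Each $j$ has fewer than $j$ partners $i$, and $\sum_{j\ge1}j4^{-j}=\frac49\le1$, so the cross terms contribute at most $2\kappa^2$.

\emph{Diagonal terms.} Let $p_j=\langle P_{k,j}\rangle_B$ for $k\le j\le N$; it measures the part of $B$ that survives the holes of stages $k+1,\dots,j$. Then $p_k=1$ and $0\le p_j\le p_{j-1}$. Since $\chi_j^2\le P_{k,j}$, we have $\langle\chi_j^2(g_j')^2\rangle_B\le4\sigma_j^2p_j$. Rescaling \eqref{eq:div} gives $\psi_j^2=(1-\mu_j)+\operatorname{div}\bigl(r_jY_j(\cdot/r_j)\bigr)$. Multiply by $P_{k,j-1}\in[0,1]$, average over $B$, and use \eqref{eq:ibp} and (R2) at stage $j$ with $i=k$: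
\[
p_j\le(1-\mu_j)p_{j-1}+r_j\|Y_j\|_\infty\bigl(n/t+\|\nabla P_{k,j-1}\|_\infty\bigr)\le(1-\mu_j)p_{j-1}+2^{-j}.
\]
Thus $\mu_jp_j\le\mu_jp_{j-1}\le p_{j-1}-p_j+2^{-j}$, and summing gives $\sum_j\mu_jp_j\le p_k+1=2$. By the coupling \eqref{eq:coupling} the diagonal terms contribute at most $8\kappa^2/\nu_n$.

Hence $\langle|\nabla S|^2\rangle_B\le2\langle W^2\rangle_B+2\kappa^2\le2(2+8/\nu_n)\kappa^2+2\kappa^2$, which is \eqref{eq:S}.
\end{proof}

The constant $C_0$ depends on $n$ only. The parameter $L$ enters through the radius $s$, which Definition~\ref{def:control} leaves free.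

\section{The obstruction to a parameterization}\label{sec:noparam}

The obstruction is local. We state it in a form that also serves Theorem~\ref{thm:C}.

\begin{proposition}\label{prop:noparam}
Let $V$ be the function constructed for $L\ge1$ and $0<\kappa\le\frac12$, and let $w:\mathbf{R}^n\to\mathbf{R}$ be continuous with $w=V$ on $B(0,R_0)$. Then there is no $L$-bilipschitz bijection from $\mathbf{R}^n$ onto the graph of $w$.
\end{proposition}

\begin{proof}
Suppose $h$ is such a bijection. Let $G=G_w$ and $f=h^{-1}\circ G$, a homeomorphism of $\mathbf{R}^n$ onto itself. For all $x,y$,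
\begin{equation}\label{eq:flower}
|f(x)-f(y)|\ge L^{-1}|G(x)-G(y)|\ge|x-y|/L,
\end{equation}
so $f^{-1}$ is $L$-Lipschitz. On the convex set $B(0,R_0)$ we have $|\nabla w|\le K$, so there $G$ is $\sqrt{1+K^2}$-Lipschitz and $f$ is $K_1$-Lipschitz.

\emph{The images of the holes.} For $1\le k\le N$ put
\[
a_k=2K_1\delta_kr_k,\qquad d_k=r_k/L,\qquad\mathcal C_k=\{f(c):c\in r_k\mathbf{Z}^n,\ |c|\le R_0-1\}.
\]
The set $\mathcal C_k$ is finite, and by \eqref{eq:flower} its distinct points are at distance at least $d_k$. The ratio $a_k/d_k=2K_1L\delta_k$ is at most $\frac1{32}$ by \eqref{eq:delta}. If $c\in r_k\mathbf{Z}^n$ and $|c|\le R_0-1$, then $\overline B(c,2\delta_kr_k)\subset B(0,R_0)$ because $2\delta_kr_k<1$, and so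
\begin{equation}\label{eq:holeimage}
f\bigl(\overline B(c,2\delta_kr_k)\bigr)\subset\overline B(f(c),a_k).
\end{equation}

\emph{A short curve that avoids them all.} Let $\gamma_0$ be the segment from $f(0)$ to $f(e_1)$ and $\ell_0$ its length. By \eqref{eq:flower}, $\ell_0\ge1/L$. By Lemma~\ref{lem:bounds}(4), $|V(e_1)-V(0)|\le2\kappa/L\le1$, so $|G(e_1)-G(0)|\le\sqrt2$ and $\ell_0\le\sqrt2L$. For $k=1,\dots,N$ let $\gamma_k$, of length $\ell_k$, be obtained from $\gamma_{k-1}$ by Lemma~\ref{lem:dodge} with $\mathcal C_k,d_k,a_k$. The lemma applies: both endpoints are always shifted by the same vector, so $\ell_{k-1}\ge\ell_0\ge1/L\ge d_k\ge2a_k$. The last curve has three properties.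

First, by (iv), $1+q\le e^q$ and \eqref{eq:delta},
\[
\ell_N\le\ell_0\exp\Bigl(512\cdot12^n\sum_k(2K_1L\delta_k)^{n+1}\Bigr)\le2\ell_0\le2\sqrt2L .
\]
Second, by (i) and (R1), the endpoints of $\gamma_N$ are within $\sum_kd_k\le1/(100L)$ of $f(0)$ and $f(e_1)$. Third, the later stages do not undo the avoidance gained at stage $k$; this is the purpose of the margin $2a_k$ in (ii) and of the second part of (R1). We have $r_j\le2^{-j}\delta_kr_k$ for $j>k$: for $j=k+1$ this is (R1), and for larger $j$ it follows by induction from $r_j\le2^{-j}r_{j-1}\le2^{-j}\delta_kr_k$. Hence $\sum_{j>k}2d_j\le2\sum_{j>k}r_j\le2\delta_kr_k\le a_k$. By (iii) every point of $\gamma_N$ is within $a_k$ of $\gamma_k$, and by (ii)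
\begin{equation}\label{eq:avoid}
\operatorname{dist}(\gamma_N,\mathcal C_k)>2a_k-a_k=a_k\qquad(1\le k\le N).
\end{equation}

\emph{The contradiction.} Let $x=f^{-1}\circ\gamma_N$. Its lift is $G\circ x=h\circ\gamma_N$, of length at most $L\ell_N\le2\sqrt2L^2\le4L^2$. Since $f^{-1}$ is $L$-Lipschitz, $|x(0)|\le\frac1{100}$ and $|x(1)-e_1|\le\frac1{100}$, so $x_1(0)<\frac14$ and $x_1(1)>\frac34$. The curve $x$ is the projection of its lift, so it has length at most $4L^2$ and stays in $B(0,4L^2+1)\subset B(0,R_0)$. If $x(\tau)\in\overline B(c,2\delta_kr_k)$ for some $1\le k\le N$ and $c\in r_k\mathbf{Z}^n$, then $|c|\le4L^2+2=R_0-1$, and \eqref{eq:holeimage} gives $\gamma_N(\tau)=f(x(\tau))\in\overline B(f(c),a_k)$, against \eqref{eq:avoid}. So $x$ lies in the carpet $\mathcal K$, where $w=V$, and Lemma~\ref{lem:carpet} says that its lift has length greater than $4L^2$. This is a contradiction.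
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $C_0$ be as in Proposition~\ref{prop:control} and construct $V$ with the given $L$ and with $\kappa=\min\bigl(1/(2C_0),\ \epsilon/((n+2)2^nC_0)\bigr)$. The graph of $V$ is $\epsilon$-flat by Proposition~\ref{prop:control} and Lemma~\ref{lem:criterion}, and it has no $L$-bilipschitz parameterization by Proposition~\ref{prop:noparam} with $w=V$.
\end{proof}

\section{One graph for all constants}\label{sec:C}

We place the examples for $L=1,2,\dots$ far apart on one hyperplane. The difficulty is condition (b) on the small balls $B(y,s)$ when $B(x,2r)$ meets several pieces: $s$ is limited by the largest slope bound among them. The spacing is chosen so that such an $r$ is huge and $s$ is still much larger than the pieces, which are then averaged as a whole.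

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $C_1=4^nC_0$ and $\kappa=\min\bigl(1/(2C_1),\ \epsilon/((n+2)2^nC_1)\bigr)$. For $j\ge1$ let $V_j$ be the function constructed with $L=j$ and this $\kappa$. By Lemma~\ref{lem:bounds}, $|\nabla V_j|\le K_j:=16j^2+4$ and $|V_j|\le\kappa/j$. Choose a nondecreasing sequence $R_j\ge4j^2+3$ such that $V_j$ is supported in $B(0,R_j)$. Let $z_1=0$ and $z_j=z_{j-1}+100R_j(1+K_j)\kappa^{-1}e_1$, so that $|z_i-z_j|\ge100R_j(1+K_j)/\kappa$ for $i<j$. Put
\[
B_j=\overline B(z_j,R_j),\qquad v=\sum_{j\ge1}V_j(\cdot-z_j).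
\]
The balls $B_j$ are disjoint, because $|z_i-z_j|>2R_j\ge R_i+R_j$ for $i<j$. If $i<j$ and both $B_i$ and $B_j$ meet $\overline B(x,2r)$, then $100R_j(1+K_j)/\kappa\le|z_i-z_j|\le2R_j+4r$, and since $(1+K_j)/\kappa\ge1$,
\begin{equation}\label{eq:far}
r\ge20R_j(1+K_j)/\kappa .
\end{equation}
As $R_j\to\infty$, only finitely many $B_j$ meet a given ball, so $v$ is smooth. Outside the bounded set $B_1\cup\dots\cup B_j$ we have $|v|\le\kappa/j$, so $v(x)\to0$ as $|x|\to\infty$.

\emph{Flatness.} By Lemma~\ref{lem:criterion} it suffices to show that $v$ is $(C_1,\kappa)$-controlled at every $(x,r)$. Let $J$ be the finite set of $j$ for which $B_j$ meets $\overline B(x,2r)$. If $J=\emptyset$, then $v=0$ on $\overline B(x,2r)$ and we take $A=0$, $s=\kappa r$. If $J=\{j\}$, then $v=V_j(\cdot-z_j)$ on $\overline B(x,2r)$ and Proposition~\ref{prop:control} applies at $(x-z_j,r)$.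

Let $J$ have at least two elements and let $j=\max J$. Take $A=0$ and $s=\kappa r/(1+K_j)$, so that $s\ge20R_j$ by \eqref{eq:far}. Condition (c) holds because $|\nabla v|\le\max_{i\in J}K_i=K_j$ on $B(x,2r)$. Condition (a) holds because $|v(y)-v(x)|\le2\kappa$ and $r\ge1$. Each ball in (b) has the form $B=B(y,t)\subset B(x,2r)$ with $t\ge s\ge20R_j$. Proposition~\ref{prop:control} for $V_i$ at $(0,R_i)$, where $R_i\ge1$ and hence $A=0$, gives
\[
\int_{\mathbf{R}^n}|\nabla V_i|^2\le C_0\kappa^2\,\nu_n(2R_i)^n=2^nC_0\kappa^2|B_i| .
\]
If $B_i$ meets $B$, then $i\in J$, so $R_i\le R_j\le t/20$ and $B_i\subset B(y,2t)$. These balls are disjoint, and therefore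
\[
\int_B|\nabla v|^2\le2^nC_0\kappa^2\sum_{B_i\cap B\ne\emptyset}|B_i|\le2^nC_0\kappa^2\,|B(y,2t)|=C_1\kappa^2|B| .
\]

\emph{No parameterization.} Suppose the graph of $v$ has an $L$-bilipschitz parameterization, and take an integer $j\ge L$. The parameterization is also $j$-bilipschitz, and the translation of $\mathbf{R}^{n+1}$ by $(-z_j,0)$ turns it into a $j$-bilipschitz bijection onto the graph of $w=v(\cdot+z_j)$. Since the $B_i$ are disjoint, $w=V_j$ on $B(0,R_j)\supset B(0,4j^2+3)$, and $4j^2+3$ is the radius $R_0$ for $L=j$. This contradicts Proposition~\ref{prop:noparam}.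
\end{proof}

\begin{thebibliography}{1}
\bibitem{Semmes} Stephen Semmes, \emph{Where the Buffalo Roam: Infinite Processes and Infinite Complexity}, arXiv:math/0302308 (2003).
\end{thebibliography}
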